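\title{Strong coloring numbers are polynomially bounded by the density of shallow minors}

\begin{abstract}
Let $\nabla_r(G)$ be the largest edge density of a depth-$r$ minor of a graph $G$, and let $\operatorname{col}_r(G)$ be its strong $r$-coloring number. We prove that $\operatorname{col}_r(G)\le 10^9r^3\nabla_r(G)^2$ for every graph $G$ with an edge and every $r\ge1$. A single order of $V(G)$ achieves the bound $2\cdot10^9r^5\nabla_r(G)^2$ for all $r$ at once. Together with the inequality $\nabla_r(G)\le \operatorname{col}_{4r+1}(G)-1$, this shows that a graph class has polynomial expansion if and only if its strong coloring numbers are polynomially bounded. The depth $r$ cannot be lowered to any $s$ with $2s+2\le r$. The order comes from a ranking procedure that moves heavily used vertices forward; a random construction of a dense shallow minor from many lightly overlapping trees shows that the procedure stops.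
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple and have at least one vertex. The length of a path is its number of edges. We compare two ways of measuring how sparse a graph $G$ is at scale $r$, where $r$ is a nonnegative integer.

\subsection*{Shallow minors}
A connected graph has \emph{radius at most $r$} if one of its vertices is at distance at most $r$ from all the others; any two vertices are then at distance at most $2r$. A graph $H$ is a \emph{depth-$r$ minor} of $G$ if there are pairwise vertex-disjoint connected subgraphs $(B_v)_{v\in V(H)}$ of $G$, each of radius at most $r$, such that $G$ has an edge between $V(B_u)$ and $V(B_v)$ whenever $uv\in E(H)$. The $B_v$ are the \emph{branch sets}. Put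
\[
\nabla_r(G)=\max\left\{\frac{|E(H)|}{|V(H)|}: H\text{ is a depth-}r\text{ minor of }G\right\}.
\]
Thus $\nabla_0(G)$ is the largest density of a subgraph, $\nabla_0(G)\le\nabla_1(G)\le\cdots$, and $\nabla_r$ detects density that appears only after small pieces are contracted. For example, if every edge of $K_n$ is subdivided once, then $\nabla_0<2$, because each edge has an end that is a subdivision vertex and these have degree $2$, while $\nabla_1\ge (n-1)/2$, because contracting each subdivision vertex into one of its neighbors restores $K_n$.

\subsection*{Strong coloring numbers}
Let $\Pi(G)$ be the set of linear orders of $V(G)$. For $\pi\in\Pi(G)$ and $v\in V(G)$, a vertex $u$ with $u\le_\pi v$ is \emph{strongly $r$-reachable} from $v$ if there is a path of length at most $r$ from $v$ to $u$ all of whose internal vertices $w$ satisfy $v<_\pi w$. In particular $v$ is strongly $r$-reachable from itself. Let $\operatorname{SReach}_r[G,\pi,v]$ be the set of these vertices $u$, and put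
\[
\operatorname{col}_r(G,\pi)=\max_{v\in V(G)}|\operatorname{SReach}_r[G,\pi,v]|,\qquad
\operatorname{col}_r(G)=\min_{\pi\in\Pi(G)}\operatorname{col}_r(G,\pi).
\]
For $r=1$ we count $v$ and its earlier neighbors, so $\operatorname{col}_1(G)$ is the usual coloring number, the degeneracy plus one. For larger $r$ we count the earlier vertices that $v$ sees through short paths of later vertices. We use one observation repeatedly: if a path of length at most $r$ starts at $v$ and contains a vertex that precedes $v$, then the first such vertex is strongly $r$-reachable from $v$.

\subsection*{The question}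
In simple cases the two parameters agree. Every subgraph of $G$ has average degree at most $2\nabla_0(G)$; repeatedly deleting a vertex of minimum degree and placing it last among the remaining vertices gives $\operatorname{col}_1(G)\le 2\nabla_0(G)+1\le 2\nabla_1(G)+1$. For complete graphs, $\operatorname{col}_r(K_n)=n=2\nabla_r(K_n)+1$ for all $r\ge1$. For a forest $G$ all minors are forests, so $\nabla_r(G)<1$; and if each component is rooted and every vertex is placed after its parent, then $v$ reaches only itself and its parent, so $\operatorname{col}_r(G)\le2$. In general, a short argument bounds $\nabla_r$ linearly by a strong coloring number (Theorem~\ref{thm:converse}). The following problem from Siebertz~\cite{Siebertz} concerns the other direction.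

\begin{quote}
\emph{Is there a polynomial $p(x,y)$ such that $\operatorname{col}_r(G)\le p(r,\nabla_r(G))$ for all graphs $G$ and all positive integers $r$?}
\end{quote}

The examples suggest that the answer is yes, but the argument for $r=1$ does not extend. If $\operatorname{col}_r(G)$ is large, then every order fails at some vertex, and a single failure is witnessed by a tree with many leaves, which has no dense minor. One has to collect many such trees and combine them into one dense minor, losing only a polynomial factor. We show that this can be done, so that $p(x,y)=10^9x^3y^2+1$ works.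

\begin{theorem}\label{thm:main}
If $G$ has at least one edge, then $\operatorname{col}_r(G)\le 10^9\,r^3\,\nabla_r(G)^2$ for every $r\ge1$. If $G$ has no edge, then $\operatorname{col}_r(G)=1$.
\end{theorem}

\begin{theorem}\label{thm:uniform}
If $G$ has at least one edge, then there is a single order $\pi\in\Pi(G)$ such that $\operatorname{col}_r(G,\pi)\le 2\cdot10^9\,r^5\,\nabla_r(G)^2$ for all $r\ge1$.
\end{theorem}

A graph class has \emph{polynomial expansion} if it satisfies condition (i) of the next theorem.

\begin{theorem}\label{thm:converse}
For every graph $G$ and every $r\ge0$ we have $\nabla_r(G)\le\operatorname{col}_{4r+1}(G)-1$. For a graph class $\mathcal C$ the following are equivalent: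
\begin{enumerate}
\item[(i)] $\sup_{G\in\mathcal C}\nabla_r(G)$ is bounded by a polynomial in $r$;
\item[(ii)] $\sup_{G\in\mathcal C}\operatorname{col}_r(G)$ is bounded by a polynomial in $r$;
\item[(iii)] there is a polynomial $q$ such that every $G\in\mathcal C$ has one order $\pi$ with $\operatorname{col}_r(G,\pi)\le q(r)$ for all $r\ge1$.
\end{enumerate}
\end{theorem}

The depth of the minors in Theorem~\ref{thm:main} is right up to a factor of $2$.

\begin{proposition}\label{prop:depth}
If $r\ge 2s+2$, then $\operatorname{col}_r$ is not bounded by any function of $r$ and $\nabla_s$.
\end{proposition}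

Section~\ref{sec:easy} contains the two direct arguments: the inequality of Theorem~\ref{thm:converse} and Proposition~\ref{prop:depth}. Section~\ref{sec:idea} works out the method for $r=1$ and states the dense-minor lemma, which Section~\ref{sec:rank} uses to construct the order and Section~\ref{sec:minor} proves.

\section{Two direct bounds}\label{sec:easy}

\begin{lemma}\label{lem:converse}
$\nabla_r(G)\le\operatorname{col}_{4r+1}(G)-1$ for every graph $G$ and every $r\ge0$.
\end{lemma}

\begin{proof}
Let $\pi$ be an order with $\operatorname{col}_{4r+1}(G,\pi)=\operatorname{col}_{4r+1}(G)=c$, and let $H$ be a depth-$r$ minor with branch sets $(B_v)$. Let $m(v)$ be the $\pi$-first vertex of $B_v$, and order $V(H)$ by the positions of the vertices $m(v)$. Fix $v\in V(H)$ and let $u$ be an earlier neighbor of $v$ in $H$, so that $m(u)<_\pi m(v)$. Take an edge $yy'$ of $G$ with $y\in B_v$, $y'\in B_u$. Going from $m(v)$ to $y$ inside $B_v$, across $yy'$, and from $y'$ to $m(u)$ inside $B_u$ gives a path of length at most $2r+1+2r$. Its end $m(u)$ precedes $m(v)$, so the first vertex on it that precedes $m(v)$ is strongly $(4r+1)$-reachable from $m(v)$. This vertex lies in $B_u$, since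 no vertex of $B_v$ precedes $m(v)$. Different $u$ therefore give different vertices of $\operatorname{SReach}_{4r+1}[G,\pi,m(v)]\setminus\{m(v)\}$. So $v$ has at most $c-1$ earlier neighbors, and $|E(H)|\le(c-1)|V(H)|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:depth}]
Let $n\ge2$, and let $G_n$ be obtained from $K_n$ by replacing each edge $ab$ by a path $P_{ab}$ of length $r$. The vertices of $K_n$ are the \emph{original} vertices; each $P_{ab}$ has $r-1\ge 2s+1$ inner vertices. The clique is visible to paths of length $r$ but is too stretched to be recovered at depth $s$.

\emph{$\operatorname{col}_r(G_n)\ge n$.} Given $\pi$, let $v$ be the $\pi$-last original vertex. Each of the $n-1$ paths $P_{va}$ ends in a vertex that precedes $v$, so its first such vertex is strongly $r$-reachable from $v$. These paths share only $v$, so together with $v$ we obtain $n$ vertices.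

\emph{$\nabla_s(G_n)\le2$.} Let $H$ be a depth-$s$ minor. Original vertices are at distance $r>2s$ from each other, so a branch set contains at most one of them. A branch set with none is a subpath of the interior of some $P_{ab}$; exactly two edges of $G_n$ leave it, so it has at most two neighbors in $H$. A branch set $B$ that contains the original vertex $a$ is connected and avoids the other original vertices, so it is a tree consisting of initial segments, starting at $a$, of the paths $P_{ac}$, and it meets no path $P_{cd}$ with $a\notin\{c,d\}$. Call $B$ \emph{long} along $P_{ac}$ if it contains at least $s+1$ inner vertices of $P_{ac}$. It is long along at most one path, since otherwise two of its vertices would be at distance $2s+2$ in the tree $B$. Now let $B\ni a$ and $B'\ni b$ be two such branch sets joined by an edge of $G_n$. The path containing this edge meets both, so it is $P_{ab}$, and the segments of $B$ and $B'$ on it cover it. One of them contains at least $s+1$ of its at least $2s+1$ inner vertices. Charge the edge of $H$ to a branch set that is long along $P_{ab}$; each branch set is charged at most once. If $n_0$ branch sets have no original vertex and $n_1$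 have one, then $|E(H)|\le 2n_0+n_1\le2|V(H)|$.

Finally, let $G_n'$ be the disjoint union of $G_n$ and $K_5$. Each branch set lies in one of the two parts, so $\nabla_s(G_n')=\max\{\nabla_s(G_n),\nabla_s(K_5)\}=2$ for every $n$, while $\operatorname{col}_r(G_n')\ge n$ by the argument above. A bound $\operatorname{col}_r\le f(r,\nabla_s)$ would give $n\le f(r,2)$ for all $n$.
\end{proof}

\section{Trees, loads, and the case $r=1$}\label{sec:idea}

\subsection{Where the greedy order fails}
Try to build an order from the end, as for $r=1$. If $X$ is the set of vertices not yet placed and we place $v\in X$ last among them, then $v$ reaches exactly the vertices of $X$ that it can see through short paths with interior outside $X$. The construction is stuck if every $v\in X$ sees many vertices. For $r=1$ this means that $G[X]$ has large minimum degree. For $r=2$ it need not imply any density: in the star $K_{1,n}$, once the center has been placed last, every leaf sees all other leaves, although the star is a forest. The mistake was to place the center late, and it shows up in the fact that all the paths go through the center. So we allow decisions to be revised: a vertex that carries many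 paths is moved forward. If, on the other hand, there are many failures and no vertex carries many paths, we look for a dense minor.

\subsection{The method for $r=1$}
Let $N=|V(G)|$ and let $D>18\nabla_0(G)$ be an integer. Give each vertex a rank $\rho(v)$, initially $0$. As long as there are an integer $i\geq0$ and a vertex $x$ of rank at most $i$ with $D$ neighbors of rank at least $i$, perform a \emph{level-$i$ step}: record the star formed by $x$ and these $D$ neighbors, and set $\rho(x)=i+1$.

Suppose that this stops, and list the vertices by nonincreasing rank. The earlier neighbors of a vertex of rank $i$ have rank at least $i$, so there are fewer than $D$ of them, and $\operatorname{col}_1(G)\le D$.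

To see why it stops, let $M_i$ be the number of level-$i$ steps so far and $n_i$ the number of vertices of rank at least $i$. The $M_i$ stars of level $i$ have distinct centers, because a center leaves the range of ranks at most $i$ for good. So an edge lies in at most two of them, and their union has at least $M_iD/2$ edges. Ranks never decrease, so all their leaves still have rank at least $i$, and the union has at most $M_i+n_i$ vertices. If $M_i\ge1$, then $M_iD/2\le\nabla_0(G)(M_i+n_i)<D(M_i+n_i)/18$, that is, $M_i<n_i/8$. On the other hand a vertex of rank at least $j+1$ got its rank in a step of level at least $j$, so $n_{j+1}\le\sum_{i\ge j}M_i$. These two inequalities force $n_i\le N4^{-i}$ by an induction over time that we carry out in Section~\ref{sec:rank}. Hence ranks are bounded by $\log_4N$, and since every step raises a rank, the process stops.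

The bound is weaker than $2\nabla_0(G)+1$, but the argument has the two parts that survive for all $r$: sparsity makes the number of recorded failures at level $i$ a small fraction of $n_i$, and each failure promotes few vertices. For $r\ge2$ the stars become trees, and we need a measure of how much a tree uses each of its vertices.

\subsection{Trees and loads}
A \emph{depth-$s$ tree} in $G$ is a subtree $T$ of $G$ with a root $x$ that has at least one child, such that all vertices of $T$ are at distance at most $s$ from $x$ in $T$. Its \emph{leaves} are its nonroot vertices without children; its other vertices, the root included, are its \emph{nonleaves}. If $T$ has $D$ leaves, the \emph{load} of $T$ on a vertex $u$ of $G$ is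
\[
\lambda_T(u)=\begin{cases}\frac1D\,|\{\text{leaves of }T\text{ below }u\}| & \text{if $u$ is a nonleaf of }T,\\ 0&\text{otherwise.}\end{cases}
\]
This is the fraction of the root-to-leaf paths that pass through $u$ before their end. We have $0\le\lambda_T\le1$ and
\begin{equation}\label{eq:mass}
\lambda_T(x)=1,\qquad \sum_{u\in V(G)}\lambda_T(u)\le s,
\end{equation}
because a leaf $w$ lies below exactly $\operatorname{dist}_T(x,w)$ nonleaves, so that the sum is the average of $\operatorname{dist}_T(x,w)$ over the leaves $w$. A tree may have about $sD$ nonleaves, too many to promote them all, but its total load is at most $s$, whatever $D$ is. This is why we promote by accumulated load.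

\begin{lemma}\label{lem:tree}
Let $s,D\geq1$ be integers, $\pi\in\Pi(G)$ and $v\in V(G)$. If $|\operatorname{SReach}_s[G,\pi,v]|>D$, then there is a depth-$s$ tree with root $v$ and exactly $D$ leaves such that all leaves precede $v$ and all nonleaves other than $v$ come after $v$.
\end{lemma}

\begin{proof}
Choose $W\subseteq\operatorname{SReach}_s[G,\pi,v]\setminus\{v\}$ with $|W|=D$, and let $U=\{y:v\le_\pi y\}$, which is disjoint from $W$. For $w\in W$, the vertex before $w$ on a path witnessing reachability is a neighbor $y_w\in U$ of $w$ at distance at most $s-1$ from $v$ in $G[U]$. Take a breadth-first search tree of the component of $v$ in $G[U]$, in which distances from $v$ are the same as in $G[U]$; attach each $w\in W$ as a child of $y_w$; and delete all vertices that are not on a path from $v$ to $W$. The leaves of the resulting tree are exactly the vertices of $W$.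
\end{proof}

The next lemma replaces the edge count for stars. It is the core of the proof.

\begin{lemma}[Dense-minor lemma]\label{lem:dense}
Let $s\ge1$ and $h\ge s$ be integers, $K\ge1$ a real number, and $D\ge4096Kh^2$ an integer. Let $A\subseteq V(G)$, and let $T_1,\dots,T_M$ $(M\ge1)$ be depth-$s$ trees in $G$, each with exactly $D$ leaves, all of which lie in $A$. Suppose that
\begin{enumerate}
\item[(a)] $\sum_{a=1}^M\lambda_{T_a}(u)\le2$ for every $u\in V(G)$, and
\item[(b)] $|A|\le KM$.
\end{enumerate}
Then $\nabla_s(G)>\dfrac{h}{160s}$.
\end{lemma}

Neither hypothesis can be dropped. Take $s=2$ and $h=320$, so that the conclusion reads $\nabla_2(G)>1$, which fails for forests. In $K_{1,n}$ with $n>D$, let $A$ be the set of vertices of degree $1$, and let each of them be the root of a tree that goes through the center to $D$ others: then (b) holds with $K=1$, but the center has total load $n$. The single tree $K_{1,D}$ rooted at its center satisfies (a) but not (b).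

\section{The ranking procedure}\label{sec:rank}

Let $G$ have $N$ vertices and at least one edge. Then $K_2$ is a subgraph, so $\nabla_s(G)\ge\frac12$ for all $s$. To obtain Theorems~\ref{thm:main} and~\ref{thm:uniform} together, we treat a set of radii at once. Let $S$ be a nonempty set of positive integers, and let $K_s\ge1$ $(s\in S)$ be integers with
\begin{equation}\label{eq:K}
\sum_{s\in S}\frac{s}{K_s}\le\frac18 .
\end{equation}
Put $h_s=\lceil160\,s\,\nabla_s(G)\rceil$ and $D_s=4096K_sh_s^2$. Then $h_s\ge80s\ge s$ and $h_s/(160s)\ge\nabla_s(G)$, so the conclusion of Lemma~\ref{lem:dense} with $h=h_s$ is false: no family of depth-$s$ trees with $D_s$ leaves each satisfies both (a) and (b) with $K=K_s$.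

\begin{proposition}\label{prop:rank}
There is $\pi\in\Pi(G)$ with $|\operatorname{SReach}_s[G,\pi,v]|\le D_s$ for all $v\in V(G)$ and all $s\in S$.
\end{proposition}

\begin{proof}
We maintain a rank function $\rho\colon V(G)\to\mathbb Z_{\ge0}$, initially $0$, and write $R_i=\{v:\rho(v)\ge i\}$. For $i\ge0$ and $s\in S$, an \emph{$(i,s)$-violation} is a depth-$s$ tree in $G$ with exactly $D_s$ leaves, such that all leaves have rank at least $i$ and all nonleaves have rank at most $i$. For each pair $(i,s)$ we keep a counter $M_{i,s}$ and an accumulated load $L_{i,s}\colon V(G)\to\mathbb R_{\ge0}$, both initially $0$. The loads are kept separately because Lemma~\ref{lem:dense} will be applied to the trees of one pair $(i,s)$, with $A=R_i$.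

\emph{The step.} If there is no violation, stop. Otherwise choose an $(i,s)$-violation $T$ and \emph{register} it: increase $M_{i,s}$ by $1$ and add $\lambda_T$ to $L_{i,s}$. Then set $\rho(u)=i+1$ for every $u$ with $\rho(u)\le i$ and $L_{i,s}(u)\ge1$. We call this an $(i,s)$-step, and a step of level $i$.

Ranks and loads never decrease, so the sets $R_i$ only grow. Note that a vertex of low rank may jump to rank $i+1$ directly.

\emph{If the procedure stops, we are done.} Let $\pi$ list the vertices by nonincreasing final rank, with ties broken arbitrarily. Suppose that $|\operatorname{SReach}_s[G,\pi,v]|>D_s$ for some $s\in S$ and some $v$, of rank $i$ say. In the tree given by Lemma~\ref{lem:tree}, the leaves precede $v$ and so have rank at least $i$, and the nonleaves are $v$ or come after $v$ and so have rank at most $i$. This is an $(i,s)$-violation, which is impossible at the end.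

It remains to show that the procedure stops. We record three facts.
\begin{enumerate}
\item[(F1)] \emph{Always $L_{i,s}(u)<2$.} After each step every vertex of rank at most $i$ has $L_{i,s}<1$: the function $L_{i,s}$ changes only in $(i,s)$-steps, and these end by promoting the vertices for which the inequality fails. An $(i,s)$-step adds load only to nonleaves of $T$, which have rank at most $i$ and hence load less than $1$ before the step, and it adds at most $1$.
\item[(F2)] \emph{Every step increases $\sum_v\rho(v)$.} The root of $T$ has rank at most $i$ and receives load $1$, so it is promoted.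
\item[(F3)] \emph{At most $sM_{i,s}$ vertices have been promoted by $(i,s)$-steps.} Each of them has $L_{i,s}(u)\ge1$ from then on, and $\sum_uL_{i,s}(u)\le sM_{i,s}$ by~\eqref{eq:mass}.
\end{enumerate}
Let $n_i(t)$ and $M_{i,s}(t)$ be the values of $|R_i|$ and $M_{i,s}$ after $t$ steps. A vertex of rank $i+1$ received this rank in a step of level $i$. Summing (F3) over all $i\ge j$ and $s\in S$ gives
\begin{equation}\label{eq:promote}
n_{j+1}(t)\le\sum_{i\ge j}\sum_{s\in S}s\,M_{i,s}(t).
\end{equation}

\emph{Few trees are registered.} We claim that for all $t\ge1$, $i\ge0$ and $s\in S$,
\begin{equation}\label{eq:few}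
M_{i,s}(t)\le n_i(t-1)/K_s .
\end{equation}
Let $A$ be the set $R_i$ after $t-1$ steps. A tree registered in step $t'\le t$ is a violation for the ranks after $t'-1\le t-1$ steps, so all $(i,s)$-trees registered in the first $t$ steps have their leaves in $A$. Their loads add up to $L_{i,s}$, which is less than $2$ by (F1). If~\eqref{eq:few} failed, we would have $M_{i,s}(t)\ge1$ and $|A|<K_sM_{i,s}(t)$, so these trees would satisfy both hypotheses of Lemma~\ref{lem:dense}, which is impossible by the choice of $h_s$ and $D_s$.

\emph{Ranks stay bounded.} We show $n_i(t)\le N4^{-i}$ for all $i$ by induction on $t$; the shift from $t$ to $t-1$ in~\eqref{eq:few} is what makes this induction possible. For $t=0$ we have $n_0=N$ and $n_i=0$ for $i\geq1$, and $n_0(t)=N$ for all $t$. For $t\ge1$ and $j\geq0$, by~\eqref{eq:promote}, \eqref{eq:few}, \eqref{eq:K} and the induction hypothesis,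
\[
n_{j+1}(t)\le\sum_{i\ge j}n_i(t-1)\sum_{s\in S}\frac{s}{K_s}\le\frac18\sum_{i\ge j}N4^{-i}=\frac18\cdot\frac43\,N4^{-j}=\frac16N4^{-j}\le N4^{-(j+1)} .
\]
So $R_i$ is empty for $i>\log_4N$, and $\sum_v\rho(v)\le N\log_4N$ at all times. By (F2) the procedure stops.
\end{proof}

\begin{example}
Run the procedure on $K_{1,n}$ with center $c$, for the single radius $s=2$ and a number of leaves $D$ with $3\le D<n$. Let the first tree be rooted at a vertex $x\neq c$, with child $c$ and $D$ leaves below $c$. Both $x$ and $c$ receive load $1$ and move to rank $1$. Now there is no violation: at level $0$ the nonleaves must avoid $c$, and then the tree has only one leaf; at higher levels $|R_i|\le2<D$. The center ends among the first two vertices, which repairs the failure of the greedy order.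
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Without edges each vertex reaches only itself. Otherwise take $S=\{r\}$ and $K_r=8r$, which satisfies~\eqref{eq:K}. Since $2r\nabla_r(G)\ge1$, we have $h_r\le160r\nabla_r(G)+1\le162r\nabla_r(G)$. As $4096\cdot8\cdot162^2=859\,963\,392$, Proposition~\ref{prop:rank} gives
\[
\operatorname{col}_r(G)\le D_r\le4096\cdot8r\cdot(162r\nabla_r(G))^2\le10^9r^3\nabla_r(G)^2.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
Take $S=\{1,2,3,\dots\}$ and $K_s=16s^3$. Then $\sum_ss/K_s=\frac1{16}\sum_s s^{-2}=\pi^2/96<\frac18$. As before $h_s\le162s\nabla_s(G)$, and $4096\cdot16\cdot162^2=1\,719\,926\,784$, so $D_s\le2\cdot10^9s^5\nabla_s(G)^2$ for all $s$.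
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The inequality is Lemma~\ref{lem:converse}. If $\nabla_r(G)\le p(r)$ on $\mathcal C$, then (iii) holds with $q(r)=2\cdot10^9r^5p(r)^2+1$, by Theorem~\ref{thm:uniform} for graphs with an edge and with any order for edgeless graphs. Condition (iii) gives $\operatorname{col}_r(G)\le q(r)$, which is (ii). If $\operatorname{col}_r(G)\le p(r)$ on $\mathcal C$, then $\nabla_r(G)\le p(4r+1)-1$ by Lemma~\ref{lem:converse}, which is (i).
\end{proof}

\section{Proof of the dense-minor lemma}\label{sec:minor}

\subsection{Notation and plan}
For $a\in\{1,\dots,M\}$ let $x_a$ be the root of $T_a$, let $W_a\subseteq A$ be its set of leaves, and write $\lambda_a=\lambda_{T_a}$. For $w\in W_a$ let $Q_a(w)$ be the path from $x_a$ to $w$ in $T_a$, which we identify with its vertex set, and let $Q_a^\circ(w)=Q_a(w)\setminus\{w\}$ be its \emph{stem}. Thus $|Q_a(w)|\le s+1$, and the stem consists of at most $s$ nonleaves of $T_a$, among them $x_a$. By the definition of load, for every vertex $v$,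
\begin{equation}\label{eq:count}
|\{w\in W_a:v\in Q_a^\circ(w)\}|=D\lambda_a(v).
\end{equation}
With hypothesis (a) this gives the form in which the load bound is mostly used:
\begin{equation}\label{eq:load}
\text{every vertex $v$ lies in $Q_a^\circ(w)$ for at most $2D$ pairs $(a,w)$.}
\end{equation}

If the sets of nonleaves of the trees were pairwise disjoint and disjoint from $A$, we could contract each of them and obtain a minor with $MD$ edges and at most $(K+1)M$ vertices. In general they overlap, and we sample. Keep each tree with probability $\sigma$ and each of its paths with probability $h/D$. By~\eqref{eq:load} a given stem meets in expectation at most $2s\sigma h$ kept stems of other trees, so collisions are rare when $\sigma$ is a small multiple of $1/(sh)$. But then density is lost. If $|A|=KM$ and every vertex of $A$ is a leaf of $D/K$ trees, a vertex of $A$ receives in expectation $\sigma h/K<1$ kept paths, and the contracted graph is close to a disjoint union of stars.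

The remedy is to merge the leaves into few branch sets, and the trees themselves provide the connections. We sample a second family of about $\sigma M$ trees, the \emph{cores}, and call the trees of the first family \emph{probes}. Every leaf $w$ hit by a probe chooses a random core $b$ with $w\in W_b$ and joins it along $Q_b(w)$. The minor then has about $2\sigma M$ vertices, and each probe still contributes many edges. Three things need care.
\begin{itemize}
\item Different leaves of one probe should choose different cores, or the edges coincide. So each leaf needs many cores to choose from; this is where (b) and the size of $D$ enter.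
\item The path of a core contains its leaf, and the load does not limit how often a leaf of one tree is a nonleaf of others. We therefore allow each vertex of $A$ to serve as a leaf only with probability $\theta=1/(16s)$. A stem then avoids all allowed vertices with probability at least $15/16$, at the cost of a factor $\theta$ in the density.
\item The paths $Q_a(w)$ and $Q_b(w)$ of a probe and a core meet in $w$, and they may be forced to meet earlier, for instance if $w$ has degree $1$ in $G$. We cut the path of the probe at the first meeting point.
\end{itemize}

\subsection{Rich leaves and the random choices}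
For $w\in A$ let $J(w)=\{a:w\in W_a\}$ and $d_w=|J(w)|$. Call $w$ \emph{rich} if $d_w\ge D/(2K)$, and let $I=\{(a,w):w\in W_a,\ w\text{ rich}\}$. There are $MD$ pairs $(a,w)$ with $w\in W_a$, and by (b) at most $|A|D/(2K)\le MD/2$ of them have $w$ not rich. Hence $|I|\ge MD/2$. Put
\[
\theta=\frac1{16s},\qquad\sigma=\frac1{64sh}.
\]
For rich $w$, the assumptions $D\ge4096Kh^2$ and $h\ge s$ give $d_w\ge2048h^2$ and
\begin{equation}\label{eq:rich}
\sigma d_w\ge\frac{32h}{s}\ge32,\qquad \frac{4}{\sigma d_w}\le\frac{8K}{\sigma D}.
\end{equation}
Make the following choices, all independently.
\begin{itemize}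
\item Each index $a$ is a \emph{core} with probability $\sigma$, a \emph{probe} with probability $\sigma$, and neither otherwise. Let $C$ and $P$ be the sets of cores and probes.
\item Each $w\in A$ is \emph{allowed} with probability $\theta$.
\item For each $(a,w)\in I$, let $\xi_{aw}\in\{0,1\}$ with $\Pr(\xi_{aw}=1)=h/D$.
\item For each rich $w$, take a uniformly random ordering of $J(w)$. The \emph{owner} $o(w)$ is the first element of $C$ in it, if there is one.
\end{itemize}
A rich vertex $w$ is \emph{covered} if $|C\cap J(w)|\ge\sigma d_w/4$, a property that depends on $C$ alone, and \emph{good} if it is covered and allowed. A \emph{probe path} is a pair $(a,w)\in I$ with $a\in P$, $\xi_{aw}=1$ and $w$ good. A vertex $w$ is \emph{active} if there is a probe path $(a,w)$, and then $(o(w),w)$ is a \emph{core path}. So each $w$ belongs to at most one core path, and core paths are created only where they are needed; this keeps them about as rare as probe paths.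

For a probe path $(a,w)$ with $b=o(w)$, consider four bad events.
\begin{enumerate}
\item[(B1)] Some probe path $(a',w')$ with $a'\ne a$ has $Q_{a'}^\circ(w')\cap Q_a^\circ(w)\ne\emptyset$.
\item[(B2)] Some core path $(b',w')$ with $b'\ne b$ has $Q_{b'}^\circ(w')\cap Q_b(w)\ne\emptyset$.
\item[(B3)] Some core path $(b',w')$ with $w'\ne w$ has $Q_{b'}(w')\cap Q_a^\circ(w)\ne\emptyset$.
\item[(B4)] $x_a\in Q_b(w)$.
\end{enumerate}
These are collisions of probe with probe, core with core, and probe with core, and the event that nothing of the probe path remains after cutting. A probe path is \emph{successful} if none of (B1)--(B4) occurs.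

\subsection{The minor}
Fix an outcome. A core path $(b,w)$ is \emph{kept} if no core path $(b',w')$ with $b'\ne b$ has $Q^\circ_{b'}(w')\cap Q_b(w)\ne\emptyset$. For each $b\in C$ with a kept path, let $B_b$ be the union of the paths $Q_b(w)$ over kept $(b,w)$. This is a subtree of $T_b$ containing $x_b$, so it has radius at most $s$.

\emph{The sets $B_b$ are pairwise disjoint.} Suppose that $v\in Q_b(w)\cap Q_{b'}(w')$ with both paths kept and $b\ne b'$. Then $w\ne w'$, since owners are unique. If $v\in Q^\circ_{b'}(w')$, then $(b,w)$ is not kept. Otherwise $v=w'\ne w$, so $v\in Q_b^\circ(w)$ and $(b',w')$ is not kept. Both cases are contradictions.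

Let $(a,w)$ be a successful probe path and $b=o(w)$. Since (B2) fails, $(b,w)$ is kept. Let $z$ be the first vertex of $Q_a(w)$, starting from $x_a$, that lies on $Q_b(w)$; it exists because $w$ lies on both. Since (B4) fails, $z\ne x_a$. Let $Q^-_a(w)$ be the part of $Q_a(w)$ strictly before $z$ (Figure~\ref{fig:cut}). It contains $x_a$ and is contained in the stem $Q^\circ_a(w)$. It avoids every kept path $(b',w')$: for $w'\ne w$ because (B3) fails, and for $w'=w$ because then $b'=b$ and $z$ is the first meeting point. For each $a\in P$ with a successful probe path, let $B_a$ be the union of the paths $Q^-_a(w)$ over successful $(a,w)$. This is a subtree of $T_a$ containing $x_a$, of radius at most $s$, and it is disjoint from all sets $B_{b'}$ of cores. For distinct probes $a,a'$ the sets $B_a$ and $B_{a'}$ are disjoint, since a common vertex would lie in two stems and cause (B1). Finally, the predecessor of $z$ on $Q_a(w)$ lies in $B_a$ and $z$ lies in $B_b$, so $G$ has an edge between $B_a$ and $B_b$.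

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[line width=11pt,gray!25,line cap=round,line join=round] (0,2)--(1.5,1.25);
\draw[line width=11pt,gray!55,line cap=round,line join=round] (6,2)--(4.5,1.25)--(3,0.5)--(3.7,-0.3)--(3,-1.1);
\draw (0,2)--(1.5,1.25);
\draw[very thick] (1.5,1.25)--(3,0.5);
\draw[dashed] (3,0.5)--(2.3,-0.3)--(3,-1.1);
\draw (6,2)--(4.5,1.25)--(3,0.5)--(3.7,-0.3)--(3,-1.1);
\foreach \p in {(0,2),(1.5,1.25),(3,0.5),(2.3,-0.3),(3,-1.1),(3.7,-0.3),(4.5,1.25),(6,2)} \fill \p circle (2pt);
\node at (-0.5,2) {$x_a$};
\node at (6.5,2) {$x_b$};
\node at (3,0.95) {$z$};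
\node at (3,-1.5) {$w$};
\node at (0.4,1.2) {$B_a$};
\node at (5.6,1.2) {$B_b$};
\end{tikzpicture}
\caption{A successful probe path from the root $x_a$ to the leaf $w$, and the path from the root $x_b$ of the owner of $w$ to $w$. The whole path from $x_b$ (dark) goes into the branch set $B_b$. The probe path is cut at its first vertex $z$ on that path: the part before $z$ (light) goes into $B_a$, the thick edge joins $B_a$ to $B_b$, and the dashed part is discarded.}\label{fig:cut}
\end{figure}

So, whenever there is a successful probe path, these branch sets define a depth-$s$ minor $H$ with $|V(H)|\le|C|+|P|$ in which $a$ and $o(w)$ are adjacent for every successful $(a,w)$. Let $Y$ be the number of successful probe paths, and let $Z$ be the number of unordered pairs of probe paths $(a,w),(a,w')$ with $w\ne w'$ and $o(w)=o(w')$. If $k\ge1$ successful probe paths yield the same edge $ab$, they have the same first coordinate $a$ and the same owner $b$, so they contribute $\binom k2$ pairs to $Z$, and different edges contribute different pairs. Since $k-\binom k2\le1$ for all $k\geq1$,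
\begin{equation}\label{eq:edges}
|E(H)|\ge Y-Z.
\end{equation}

\subsection{The expected number of successful probe paths}
Fix $(a,w)\in I$ and let $\mathcal F$ be the event that $a\in P$, $\xi_{aw}=1$ and $w$ is allowed. Its probability is
\[
\beta=\sigma\theta h/D ,
\]
and $(a,w)$ is a probe path exactly when $\mathcal F$ holds and $w$ is covered. For $k=1,\dots,4$ let $\varepsilon_k(a,w)$ be the conditional probability, given $\mathcal F$, that $(a,w)$ is a probe path and (B$k$) occurs. Then
\begin{equation}\label{eq:succ}
\Pr((a,w)\text{ is successful})\ge\beta\Big(\Pr(w\text{ covered}\mid\mathcal F)-\sum_{k=1}^4\varepsilon_k(a,w)\Big).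
\end{equation}

\emph{Coverage.} Given $\mathcal F$ we have $a\notin C$, and the other indices are unaffected, so $X=|C\cap J(w)|$ is binomial with parameters $d_w-1$ and $\sigma$. Its mean satisfies $\mu=\sigma(d_w-1)\ge\sigma d_w/2\ge16$ by~\eqref{eq:rich}, and its variance is at most $\mu$. Since $\sigma d_w/4\le\mu/2$, Chebyshev's inequality $\Pr(|X-\mu|\ge u)\le\operatorname{Var}(X)/u^2$ with $u=\mu/2$ shows that $w$ is not covered with probability at most $4/\mu\le\frac14$. So $\Pr(w\text{ covered}\mid\mathcal F)\ge\frac34$.

\emph{Owners.} For a fixed value of $C$, the owner $o(y)$ of a covered vertex $y$ is uniform on $C\cap J(y)$ and depends only on the ordering of $J(y)$. So, given $C$, the owners are independent of each other and of $P$, of the variables $\xi$ and of allowedness, and for every index $b$,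
\begin{equation}\label{eq:owner}
\Pr(o(y)=b\mid C)\le\frac4{\sigma d_{y}}\qquad\text{if $y$ is covered by }C.
\end{equation}

\emph{Activity.} Let $w'\ne w$ be rich, and let $\mathcal A_{w'}$ be the event that $w'$ is allowed and some $a''\in P\cap J(w')$ has $\xi_{a''w'}=1$. Thus $w'$ is active if and only if it is covered and $\mathcal A_{w'}$ holds. Condition on $\mathcal F$ and $C$. An index $a''\notin C\cup\{a\}$ is a probe with probability $\sigma/(1-\sigma)\le\frac{64}{63}\sigma$, while $a$ is a probe for certain; and since $w'\ne w$, the allowedness of $w'$ and the variables $\xi_{a''w'}$ keep their distributions. By the union bound and $1\le\sigma d_{w'}/32$,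
\begin{equation}\label{eq:active}
\Pr(\mathcal A_{w'}\mid\mathcal F,C)\le\theta\,\frac hD\Big(\frac{64}{63}\,\sigma d_{w'}+1\Big)\le\frac{2\theta\sigma d_{w'}h}{D}.
\end{equation}
The factor $d_{w'}$ here will cancel against the denominator in~\eqref{eq:owner}: a leaf that lies in many trees is more often active, but each tree is less often its owner.

\emph{The event \textup{(B1)}.} For $(a',w')\in I$ with $a'\ne a$, the event that $a'\in P$ and $\xi_{a'w'}=1$ is independent of $\mathcal F$ and has probability $\sigma h/D$. There are at most $s$ vertices in $Q_a^\circ(w)$ and, by~\eqref{eq:load}, at most $2D$ stems through each. Hence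
\[
\varepsilon_1\le s\cdot2D\cdot\frac{\sigma h}D=2s\sigma h=\frac1{32}.
\]

\emph{The event \textup{(B2)}.} If it occurs with $b'\neq b=o(w)$, then $w'\ne w$, because $b'=o(w')$. Fix $b\in J(w)$ and $(b',w')\in I$ with $b'\ne b$ and $w'\ne w$, and consider the event that $w$ is covered, $o(w)=b$, and $(b',w')$ is a core path. It requires $b,b'\in C$, which has conditional probability at most $\sigma^2$ given $\mathcal F$ (and $0$ if $a\in\{b,b'\}$). For each such $C$ that covers $w$ and $w'$, the events $o(w)=b$, $o(w')=b'$ and $\mathcal A_{w'}$ are independent given $\mathcal F$ and $C$. By~\eqref{eq:owner} and~\eqref{eq:active} the conditional probability given $\mathcal F$ is at most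
\[
\sigma^2\cdot\frac4{\sigma d_w}\cdot\frac4{\sigma d_{w'}}\cdot\frac{2\theta\sigma d_{w'}h}{D}=\frac{32\sigma\theta h}{d_wD}.
\]
There are at most $d_w$ choices of $b$, at most $s+1$ vertices in $Q_b(w)$, and at most $2D$ pairs $(b',w')$ whose stem contains a given vertex. Hence
\[
\varepsilon_2\le64(s+1)\sigma\theta h=\frac{s+1}{s}\,\theta\le2\theta\le\frac18 .
\]

\emph{The event \textup{(B3)}.} A common vertex of $Q_{b'}(w')$ and $Q_a^\circ(w)$ lies in the stem $Q_{b'}^\circ(w')$ or equals $w'$. For the first case, the reasoning just used shows that a pair $(b',w')\in I$ with $w'\ne w$ is a core path with conditional probability at most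
\[
\sigma\cdot\frac4{\sigma d_{w'}}\cdot\frac{2\theta\sigma d_{w'}h}D=\frac{8\sigma\theta h}D ,
\]
and at most $s\cdot2D$ pairs have a stem meeting $Q_a^\circ(w)$; this contributes at most $16s\sigma\theta h=\theta/4\le\frac1{64}$. In the second case $Q_a^\circ(w)$ contains an allowed vertex. Its at most $s$ vertices differ from $w$, so their allowedness is independent of $\mathcal F$, and this contributes at most $s\theta=\frac1{16}$. Altogether
\[
\varepsilon_1+\varepsilon_2+\varepsilon_3\le\frac{2+8+1+4}{64}<\frac14 .
\]

\emph{The event \textup{(B4)}.} This event cannot be bounded in the same way for each pair, since for a particular $w$ many of the paths $Q_b(w)$ might pass through $x_a$; we bound it on average over $w\in W_a$. As $x_a$ is a nonleaf of $T_a$, we have $x_a\ne w$, so (B4) means $x_a\in Q_b^\circ(w)$. Let $\nu_{aw}$ be the number of $b\in J(w)\setminus\{a\}$ with $x_a\in Q_b^\circ(w)$. Each such $b$ is a core with conditional probability $\sigma$, so~\eqref{eq:owner} and~\eqref{eq:rich} give $\varepsilon_4(a,w)\le\nu_{aw}\,\sigma\cdot\frac{8K}{\sigma D}=\nu_{aw}\frac{8K}D$. By~\eqref{eq:count}, hypothesis (a) at the vertex $x_a$, and $\lambda_a(x_a)=1$,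
\[
\sum_{w\in W_a}\nu_{aw}\le\sum_{b\ne a}D\lambda_b(x_a)\le D\,(2-1)=D .
\]
Summing over $a$ gives $\sum_{(a,w)\in I}\varepsilon_4(a,w)\le8KM$.

Now sum~\eqref{eq:succ} over $I$. With $|I|\ge MD/2$ and $D\beta=\sigma\theta h$ we obtain
\begin{equation}\label{eq:Y}
\mathbb E[Y]\ge\beta\Big(|I|\Big(\frac34-\frac14\Big)-8KM\Big)\ge M\sigma\theta h\Big(\frac14-\frac{8K}D\Big).
\end{equation}

\subsection{Repeated edges and conclusion}
Fix $a$ and distinct rich vertices $w,w'\in W_a$; for each $a$ there are at most $D^2/2$ such unordered pairs. For the pair to count in $Z$ we need $a\in P$, $\xi_{aw}=\xi_{aw'}=1$ and both vertices allowed, which has probability $\sigma(h/D)^2\theta^2$. Given this and a set $C$ that covers both vertices, $o(w')$ is independent of $o(w)$ and equals it with probability at most $\frac{8K}{\sigma D}$, by~\eqref{eq:owner} and~\eqref{eq:rich}. Therefore, using $\theta/\sigma=4h$,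
\begin{equation}\label{eq:Z}
\mathbb E[Z]\le M\cdot\frac{D^2}2\cdot\sigma\frac{h^2}{D^2}\theta^2\cdot\frac{8K}{\sigma D}=\frac{4KMh^2\theta^2}{D}=M\sigma\theta h\cdot\frac{16Kh^2}{D}.
\end{equation}
This is the estimate that requires $D$ to be of order $Kh^2$. From $D\ge4096Kh^2$ we get $\frac{8K}D+\frac{16Kh^2}D\le\frac{24}{4096}<\frac1{100}$, so~\eqref{eq:Y} and~\eqref{eq:Z} give $\mathbb E[Y-Z]>\frac15M\sigma\theta h$. Since $\mathbb E[|C|+|P|]=2\sigma M$, this says
\[
\mathbb E\Big[Y-Z-\frac{\theta h}{10}\big(|C|+|P|\big)\Big]>0 .
\]
A random variable with positive mean is positive for some outcome. For such an outcome $Y>0$, so $H$ is defined, and by~\eqref{eq:edges}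
\[
|E(H)|\ge Y-Z>\frac{\theta h}{10}\big(|C|+|P|\big)\ge\frac{\theta h}{10}|V(H)| .
\]
Hence $\nabla_s(G)>\theta h/10=h/(160s)$, which proves Lemma~\ref{lem:dense}.\qed

\begin{remark}
The proof shows where the bound $r^3\nabla_r(G)^2$ comes from. It is $D\approx Kh^2$, where the square is the price of avoiding repeated edges in~\eqref{eq:Z}; the factor $K\approx r$ compensates for the total load $r$ of a tree in~\eqref{eq:mass}; and $h\approx r\nabla_r(G)$ contains the factor $1/\theta$ lost by allowing only some of the leaves.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Siebertz} Sebastian Siebertz, \emph{On the generalized coloring numbers}, arXiv:2501.08698 (2025).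
\end{thebibliography}
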